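\title{The first-order theory of the effective Borel degrees of equivalence relations}

\begin{abstract}
We determine the complexity of the first-order theory of the partial order of $\Delta^1_1$ equivalence relations under $\Delta^1_1$ reducibility: it is recursively isomorphic to $\mathcal O^{(\omega)}$, the $\omega$-th Turing jump of Kleene's $\mathcal O$. The upper bound comes from coding. For the lower bound we interpret true arithmetic with a predicate for $\mathcal O$ in the order, without parameters. One translation works for every initial segment that contains equality on two points and is closed under finite and countable sums, so the intervals below equality on $\omega$, equality on $\mathcal P(\omega)$ and $E_0$ have theories of the same complexity.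
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E$ and $F$ be equivalence relations on sets $X$ and $Y$. A \emph{reduction} of $E$ to $F$ is a function $f:X\to Y$ such that $x\,E\,y\iff f(x)\,F\,f(y)$ for all $x,y\in X$. It assigns to each $x$ the class $[f(x)]_F$ as a complete invariant of $[x]_E$. If any function is allowed, reductions compare only the numbers of classes; if $f$ must be definable, they compare the difficulty of the two classification problems.

We study the effective Borel version. The spaces are nonempty effectively presented Polish spaces in the sense of Moschovakis \cite{Mos}; the main examples are $\omega$, $\mathcal P(\omega)$ and the Baire space $\mathcal N=\omega^\omega$. Sets, relations and functions are called \emph{Hyp} if they are $\Delta^1_1$. For Hyp equivalence relations $E$ and $F$ we write $E\le_HF$ if there is a Hyp reduction of $E$ to $F$. This is a preorder; its bireducibility classes are the \emph{Hyp-degrees}, and they are partially ordered by $\le_H$. The following question comes from the paper of Fokina, Friedman and Tornquist \cite{FFT}.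

\begin{quote}
What is the complexity of the first-order theory of the partial order of Hyp-degrees?
\end{quote}

Write $\mathrm{Id}_n$, $\mathrm{Id}_\omega$, $\mathrm{Id}_{\mathcal P(\omega)}$ for equality on an $n$-point set, on $\omega$ and on $\mathcal P(\omega)$, and $E_0$ for equality modulo finite sets on $\mathcal P(\omega)$. If arbitrary Borel reductions are allowed, a Borel relation with countably many classes is determined up to bireducibility by the number of its classes: to reduce $E$ to $F$, send the $i$-th class of $E$ to a chosen point in the $i$-th class of $F$. So the Borel order begins with the chain $\mathrm{Id}_1<\mathrm{Id}_2<\dots<\mathrm{Id}_\omega$. In the effective setting the chosen point has to be Hyp, and a class may have no Hyp point. There is a nonempty $\Pi^0_1$ set $A\subseteq\mathcal N$ without Hyp points (Lemma~\ref{lem:escape}). The relation with the two classes $A$ and $\mathcal N\setminus A$ reduces to $\mathrm{Id}_2$, it does not reduce to $\mathrm{Id}_1$, and $\mathrm{Id}_2$ does not reduce to it, because a reduction would produce a Hyp point of $A$. So there are degrees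 strictly between $\mathrm{Id}_1$ and $\mathrm{Id}_2$.

This suggests an answer. There are countably many Hyp relations, they have codes in $\omega$, and on codes $\le_H$ is a $\Pi^1_1$ relation. Every sentence about the degrees is therefore a sentence of arithmetic with a predicate for Kleene's $\mathcal O$, the complete $\Pi^1_1$ set, and the theory is no more complicated than the $\omega$-th jump $\mathcal O^{(\omega)}$. On the other hand, the example shows that already a statement such as $\mathrm{Id}_2\le_HE$ asks whether a set has a Hyp point, which is a $\Pi^1_1$ question. One would guess that the upper bound is attained, and it is.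

The result is local, and to state it we need sums of degrees. Every degree contains a relation on $\mathcal N$. To add finitely or countably many such relations, remove from each the class of the point $0^\infty$, take the disjoint union of what is left, and put back a single one-point class. Section~\ref{sec:systems} shows that this gives well-defined monotone operations $E\oplus F$ and $\omega\cdot E$ (the sum of $\omega$ copies of $E$) on degrees. For example, $\mathrm{Id}_{k+1}\oplus\mathrm{Id}_{l+1}$ is the degree of $\mathrm{Id}_{k+l+1}$ and $\omega\cdot\mathrm{Id}_2$ is the degree of $\mathrm{Id}_\omega$. A set $\mathcal I$ of Hyp-degrees is \emph{admissible} if it is downward closed, contains the degree of $\mathrm{Id}_2$, and is closed under $\oplus$ and $E\mapsto\omega\cdot E$. The set of all Hyp-degrees is admissible. We write $[0,E]$ for the set of degrees below or equal to the degree of $E$.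

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] The first-order theory of the partial order of all Hyp-degrees is recursively isomorphic to $\mathcal O^{(\omega)}$.
\item[(2)] There is one recursive injective translation $\sigma\mapsto\sigma^*$ such that for every admissible $\mathcal I$,
\[(\omega,+,\cdot,\mathcal O)\models\sigma\iff(\mathcal I,\le)\models\sigma^*.\]
So $\mathcal O^{(\omega)}\le_1\mathrm{Th}(\mathcal I,\le)$.
\item[(3)] If $E\ge_H\mathrm{Id}_2$ and $\omega\cdot E\le E$, then $\mathrm{Th}([0,E],\le)$ is recursively isomorphic to $\mathcal O^{(\omega)}$. This applies to $E=\mathrm{Id}_\omega$, to $E=\mathrm{Id}_{\mathcal P(\omega)}$ and to $E=E_0$.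
\end{enumerate}
\end{theorem}

Part (1) answers the question; equivalently, the theory of the Hyp-degrees is recursively isomorphic to the theory of $(\omega,+,\cdot,\mathcal O)$.

The work is in part (2). The number $k$ is represented by the sum $k\cdot p$ of $k$ copies of a base element $p$ that cannot be split into two parts. Elements $x\le p$ serve as probes: a degree $E$ answers the probe $x$ with the largest $k$ such that $k\cdot x\le E$, and two degrees together code a binary relation on numbers. The obstacle is that the order does not know $\oplus$, which is not the join, so the base, its multiples and finally $\mathcal O$ have to be recognized from $\le$ alone. Section~\ref{sec:model} shows how this works for the degrees just above $\mathrm{Id}_2$. Section~\ref{sec:pi} builds the $\Pi^0_1$ sets from which probes are made, and Sections~\ref{sec:connected}--\ref{sec:arith} define the base, the numbers, and arithmetic with $\mathcal O$.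

\section{Background and the upper bound}\label{sec:background}

We recall what is needed from the textbooks of Moschovakis \cite{Mos} and Rogers. Finite sequences of numbers are coded by numbers. We identify $\mathcal N\times\mathcal N$ with $\mathcal N$ by a recursive bijection, and $\omega$, $\mathcal P(\omega)=2^\omega$ and the spaces $\omega^i\times\mathcal N^j$ with Hyp subsets of $\mathcal N$ by recursive codings.

\subsection*{Pointclasses}
Let $P_e$ be the set of $x\in\mathcal N$ none of whose initial segments lies in the $e$-th recursively enumerable set of finite sequences; the $P_e$ are the $\Pi^0_1$ sets. A set is $\Sigma^1_1$ if it is the projection along $\mathcal N$ of a $\Pi^0_1$ set, $\Pi^1_1$ if its complement is $\Sigma^1_1$, and Hyp if it is both. The classes $\Sigma^1_1$ and $\Pi^1_1$ contain the arithmetical sets and are closed under $\wedge$, $\vee$, recursive substitution and quantifiers over $\omega$; moreover $\Sigma^1_1$ is closed under $\exists x\in\mathcal N$ and $\Pi^1_1$ under $\forall x\in\mathcal N$. All of this is uniform in indices.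

A function from a Hyp set $Z$ to $\mathcal N$ is Hyp if its graph is, and a point $x$ is Hyp if $\{x\}$ is. One usually shows that a set is Hyp by describing it twice. For example, if $f$ and $B$ are Hyp, then
\[f^{-1}(B)=\{x:\exists y\,(y=f(x)\wedge y\in B)\}=\{x\in Z:\forall y\,(y=f(x)\to y\in B)\}\]
is Hyp. In the same way, Hyp functions are closed under composition and definition by Hyp cases, they take Hyp points to Hyp points, and they take $\Sigma^1_1$ sets to $\Sigma^1_1$ sets. A Hyp function on $Z$ extends to a total one with value $0^\infty$ off $Z$.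

A \emph{tree} is a set of finite sequences of numbers closed under initial segments; all our trees contain the empty sequence $\emptyset$. The set $[\Gamma]$ of infinite paths of a recursive tree $\Gamma$ is $\Pi^0_1$, uniformly, and $\Gamma$ is \emph{well-founded} if $[\Gamma]=\emptyset$. We use the following facts.

\begin{description}
\item[(Cod)] There are a $\Pi^1_1$ set $\mathrm{Cod}\subseteq\omega$, a $\Pi^1_1$ relation $D^\Pi$ and a $\Sigma^1_1$ relation $D^\Sigma$ on $\omega\times\mathcal N$ such that for $n\in\mathrm{Cod}$ the sections agree, $D_n:=\{x:D^\Pi(n,x)\}=\{x:D^\Sigma(n,x)\}$, and $\{D_n:n\in\mathrm{Cod}\}$ is the class of Hyp sets.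
\item[(Unif)] If $Z$ is Hyp, $Q\subseteq Z\times\omega$ is $\Pi^1_1$ and $\forall x\in Z\,\exists n\,Q(x,n)$, then there is a Hyp $\nu:Z\to\omega$ with $Q(x,\nu(x))$ for all $x\in Z$.
\item[(Sep)] (Suslin--Kleene) From $\Sigma^1_1$ indices of two disjoint $\Sigma^1_1$ sets one can compute a code of a Hyp set that contains the first and is disjoint from the second.
\item[(NF)] If $R\subseteq\omega$ is $\Pi^1_1$, there are uniformly recursive trees $\Gamma_m$ such that $m\in R$ iff $\Gamma_m$ is well-founded.
\item[(Rec)] (Recursion theorem) If $\varphi$ is recursive, there is a recursive $g$ with $P_{g(a)}=P_{\varphi(a,g(a))}$ for all tuples $a$. If $\varphi_1,\varphi_2$ are recursive, there are $c_1,c_2$ with $P_{c_i}=P_{\varphi_i(c_1,c_2)}$ for $i=1,2$.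
\item[(Baire)] For every effectively presented Polish space $X$ there are a recursive surjection $\pi:\mathcal N\to X$ and a $\Pi^0_1$ set $A$ such that $\pi$ is injective on $A$ and $\pi[A]=X$ \cite[3E.6]{Mos}.
\end{description}

To see that a statement about codes is $\Pi^1_1$, one writes $D^\Sigma$ in hypotheses and $D^\Pi$ in conclusions. For instance, let $\mathrm{FCod}$ be the set of $e\in\mathrm{Cod}$ such that for all $x\in\mathcal N$ and $i\in\omega$ there is exactly one $j$ with $(x,i,j)\in D_e$, and call this number $F_e(x)(i)$. Existence is $\forall x\forall i\exists j\,D^\Pi(e,(x,i,j))$ and uniqueness is $\forall x\forall i\forall j\ne j'\,\neg[D^\Sigma(e,(x,i,j))\wedge D^\Sigma(e,(x,i,j'))]$, so $\mathrm{FCod}$ is $\Pi^1_1$. The $F_e$ for $e\in\mathrm{FCod}$ are the total Hyp functions $\mathcal N\to\mathcal N$, and $y=F_e(x)$, being $\forall i\,(x,i,y(i))\in D_e$, is uniformly $\Pi^1_1$ and uniformly $\Sigma^1_1$ for $e\in\mathrm{FCod}$.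

In (Baire), the inverse of $\pi|A$ has a $\Pi^0_1$ graph, so it is Hyp. Hence a Hyp relation $E$ on $X$ is bireducible with the Hyp relation $(\pi\times\pi)^{-1}(E)$ on $\mathcal N$, by $\pi$ in one direction and $(\pi|A)^{-1}$ in the other. So every Hyp-degree contains a relation on $\mathcal N$.

\subsection*{Jumps and one-one reducibility}
For $X,Y\subseteq\omega$, $X\le_1Y$ means that $n\in X\iff r(n)\in Y$ for some injective recursive $r$. By Myhill's theorem, if $X\le_1Y$ and $Y\le_1X$ then $X$ and $Y$ are \emph{recursively isomorphic}: a recursive permutation of $\omega$ takes one to the other. Of Kleene's $\mathcal O$ we use only that it is $\Pi^1_1$ and that every $\Pi^1_1$ subset of $\omega$ is $\le_1\mathcal O$. Let $\Phi^X_e$ be the $e$-th partial function recursive in $X$, let $X^{(n)}$ be the $n$-th Turing jump, and $X^{(\omega)}=\{\langle n,m\rangle:m\in X^{(n)}\}$. Post's theorem relativized to $\mathcal O$, uniformly in the number of quantifiers, gives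
\begin{equation}\label{eq:post}
\mathcal O^{(\omega)}\equiv_1\mathrm{Th}(\omega,+,\cdot,\mathcal O).
\end{equation}
A recursive translation $\tau$ of sentences can always be made injective: replace $\tau(\sigma)$ by $\tau(\sigma)\wedge\chi_n$, where $n$ is the G\"odel number of $\sigma$ and $\chi_n$ is the conjunction of $n+1$ copies of $\forall x\,(x=x)$.

\begin{proposition}\label{prop:upper}
If $\mathcal I$ is the set of all Hyp-degrees or an interval $[0,E]$, then $\mathrm{Th}(\mathcal I,\le)\le_1\mathcal O^{(\omega)}$.
\end{proposition}

\begin{proof}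
Let $\mathrm{EQ}$ be the set of $n\in\mathrm{Cod}$ such that $D_n$, read as a subset of $\mathcal N^2$, is an equivalence relation. It is $\Pi^1_1$: symmetry, for instance, is $\forall x,y\,[D^\Sigma(n,(x,y))\to D^\Pi(n,(y,x))]$. Let $n\sqsubseteq m$ mean that $n,m\in\mathrm{EQ}$ and for some $e\in\mathrm{FCod}$,
\[\forall x,y,u,v\,\big[u=F_e(x)\wedge v=F_e(y)\to\big((x,y)\in D_n\leftrightarrow(u,v)\in D_m\big)\big].\]
The quantifier on $e$ is a number quantifier, so $\sqsubseteq$ is $\Pi^1_1$. Both sets are $\le_1\mathcal O$ and graphs of recursive functions are arithmetical, so both are definable in $(\omega,+,\cdot,\mathcal O)$. The Hyp-degrees are the quotient of the preorder $(\mathrm{EQ},\sqsubseteq)$. Relativizing quantifiers to $\mathrm{EQ}$ and reading $\le$ as $\sqsubseteq$ and $=$ as ${\sqsubseteq}\cap{\sqsupseteq}$ translates sentences about degrees into sentences about $(\omega,+,\cdot,\mathcal O)$. For $[0,E]$ relativize to $\{n:n\sqsubseteq e\}$, where $e$ codes a relation on $\mathcal N$ in the degree of $E$. Now apply \eqref{eq:post}.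
\end{proof}

\section{Systems}\label{sec:systems}

Every relation on $\mathcal N$ has a class with a Hyp point, and this class carries no information. Removing it makes the smallest degrees visible and turns the sums of the introduction into disjoint unions.

A \emph{system} $S=(Z,R)$ is a Hyp set $Z=|S|\subseteq\mathcal N$, possibly empty, with a Hyp equivalence relation $R$ on $Z$. We write $S\le S'$ if there is a Hyp reduction $|S|\to|S'|$, and $S\equiv S'$, $S<S'$ with the usual meaning. The empty system $0$ is the least element, and it is alone in its degree.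

A sequence $S_i=(Z_i,R_i)$ is \emph{uniformly Hyp} if $\{(i,x):x\in Z_i\}$ and $\{(i,x,y):x\,R_i\,y\}$ are Hyp. Its \emph{sum} $\bigoplus_iS_i$ is the system on $\{i^\frown x:x\in Z_i\}$ in which $i^\frown x$ and $j^\frown y$ are related iff $i=j$ and $x\,R_i\,y$. Special cases are $S\oplus T$, and the sums $k\cdot S$ and $\omega\cdot S$ of $k$ and of $\omega$ copies of $S$. These three operations are monotone (use the given reduction on each copy), and $k\cdot(\omega\cdot S)\equiv\omega\cdot S$ for $k\ge1$.

For a Hyp set $A$ let $\langle A\rangle=(A,A\times A)$, and let $\mathbf 1=\langle\{0^\infty\}\rangle$. Then $S\le\mathbf 1$ iff $S=\langle A\rangle$ for some $A$, and $\mathbf 1\le S$ iff $S$ has a Hyp point. For Hyp sets $A,B$ write $A\to B$ if there is a Hyp function from $A$ into $B$, and $A\not\to B$ otherwise; thus $\langle A\rangle\le\langle B\rangle$ iff $A\to B$.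

A \emph{piece} of $S=(Z,R)$ is a restriction $S|H$ to a Hyp $R$-invariant set $H\subseteq Z$. Two observations are used throughout.

\begin{description}
\item[Splitting.] If $f$ reduces $S$ to $\bigoplus_iT_i$, then the sets $f^{-1}(T_i)$ are invariant and uniformly Hyp, they partition $|S|$, and $S$ is isomorphic to the sum of the pieces $S|f^{-1}(T_i)\le T_i$.
\item[Gluing.] If $f_i$ reduces $S_i$ to $G$, the map $i^\frown x\mapsto f_i(x)$ is Hyp, and the ranges of the $f_i$ lie in pairwise disjoint invariant subsets of $|G|$, then this map reduces $\bigoplus_iS_i$ to $G$. For finitely many $i$ the map is automatically Hyp.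
\end{description}

\begin{lemma}\label{lem:cancel}
$\mathbf 1\oplus S\le\mathbf 1\oplus T$ iff $S\le T$.
\end{lemma}

\begin{proof}
One direction is monotonicity. Let $f$ reduce $\mathbf 1\oplus S$ to $\mathbf 1\oplus T$, and write $*$ for the point of $\mathbf 1$ on both sides. If $f(*)=*$, no point of $S$ is sent to $*$, and $f$ restricts to a reduction of $S$ to $T$. Otherwise $w_0=f(*)$ is a Hyp point of $T$, and $Z_0=f^{-1}(*)\subseteq|S|$ is a Hyp set that is empty or a single class. Let $f'=w_0$ on $Z_0$ and $f'=f$ on $|S|\setminus Z_0$. Then $f'$ is Hyp with values in $|T|$. Two points of $Z_0$ are related and have the same image; for two points outside $Z_0$ nothing has changed; and if $x\in Z_0$, $y\in|S|\setminus Z_0$, then $x,y$ are unrelated, and $f'(x)=f(*)$ is unrelated to $f(y)$ because $*$ is unrelated to $y$.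
\end{proof}

\begin{proposition}\label{prop:systems}
The map $S\mapsto\mathbf 1\oplus S$ induces an isomorphism from the degrees of systems onto the Hyp-degrees. If $(X,E)$ is a system and $o\in X$ is any Hyp point, the Hyp-degree of $E$ corresponds to the degree of $(X\setminus[o]_E,E)$.
\end{proposition}

\begin{proof}
A system with a Hyp point $o$ is bireducible with a relation on $\mathcal N$: add the points outside the system to the class of $o$, and use the inclusion and the map that sends the added points to $o$. Since every Hyp-degree contains a relation on $\mathcal N$, the Hyp-degrees are the degrees of systems with a Hyp point. If $(X,E)$ has the Hyp point $o$, then $[o]_E$ is Hyp and $(X,E)\equiv\mathbf 1\oplus(X\setminus[o]_E,E)$: send $[o]_E$ to $*$ and $*$ to $o$. So the map is onto, and by Lemma~\ref{lem:cancel} it preserves and reflects the order.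
\end{proof}

From now on the elements of the partial order are degrees of systems, and $\oplus$ and $\omega\cdot$ in Theorem~\ref{thm:main} are the operations on systems; by monotonicity they are well defined on degrees. The systems $0$, $\mathbf 1$, $k\cdot\mathbf 1$, $\omega\cdot\mathbf 1$ correspond to $\mathrm{Id}_1$, $\mathrm{Id}_2$, $\mathrm{Id}_{k+1}$, $\mathrm{Id}_\omega$. We do not distinguish notationally between a system and its degree.

To produce many elements below a given system we keep its classes and make its points harder to reach. For $S=(Z,R)$ and a Hyp set $C$ let $S^C$ be the system on $Z\times C$ in which $(z,c)$ and $(z',c')$ are related iff $z\,R\,z'$.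

\begin{lemma}\label{lem:power}
{\rm(i)} $S^C\le S$, and $S\equiv S^C$ if $C$ has a Hyp point. {\rm(ii)} If $C\to D$ then $S^C\le S^D$. {\rm(iii)} If $S^C\le T^D$ then $|S|\times C\to D$.
\end{lemma}

\begin{proof}
(i) Use $(z,c)\mapsto z$, and $z\mapsto(z,c_0)$ for a Hyp point $c_0$. (ii) Use $(z,c)\mapsto(z,f(c))$. (iii) Take the second coordinate of a reduction.
\end{proof}

The image of a system under a reduction is only $\Sigma^1_1$ and need not be invariant, while pieces must be Hyp and invariant. The next lemma bridges the gap.

\begin{lemma}\label{lem:invsep}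
Let $(W,Q)$ be a system and let $W_1,W_2\subseteq W$ be $\Sigma^1_1$ sets such that no point of $W_1$ is related to a point of $W_2$. Then there is a Hyp invariant $V$ with $W_1\subseteq V\subseteq W\setminus W_2$.
\end{lemma}

\begin{proof}
The saturation $[B]=\{w:\exists v\,(v\in B\wedge v\,Q\,w)\}$ of a $\Sigma^1_1$ set is $\Sigma^1_1$. Let $N=[W_2]\cup(\mathcal N\setminus W)$, a $\Sigma^1_1$ set disjoint from $W_1$. By (Sep) there is a Hyp $V_0\supseteq W_1$ disjoint from $N$. It need not be invariant, so we iterate. If $V_n$ is Hyp and disjoint from $N$, then $[V_n]$ is disjoint from $N$, since $[W_2]$ is invariant, and (Sep) gives a Hyp $V_{n+1}\supseteq[V_n]$ disjoint from $N$. From a code $c_n$ of $V_n$ we compute a $\Sigma^1_1$ index of $[V_n]$ using $D^\Sigma$, and from it a code $c_{n+1}$. So $(c_n)$ is recursive and $V=\bigcup_nV_n=\{x:\exists n\,D^\Pi(c_n,x)\}=\{x:\exists n\,D^\Sigma(c_n,x)\}$ is Hyp. It is invariant because $[V_n]\subseteq V_{n+1}$.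
\end{proof}

\section{The smallest case}\label{sec:model}

Fix a nonempty Hyp set $A$ without Hyp points and let $\alpha=\langle A\rangle$, so $0<\alpha<\mathbf 1$. The main ideas of the proof can be seen in the systems built from $\mathbf 1$ and $\alpha$.

\subsection*{Storing numbers}
Let $E=m_0\cdot\mathbf 1\oplus m_1\cdot\alpha$. A reduction of $k\cdot\mathbf 1$ to $E$ picks Hyp points in $k$ different classes, and only $m_0$ classes have one; so $k\cdot\mathbf 1\le E$ iff $k\le m_0$. Every class of $E$ receives a Hyp map from $A$ (a constant or the identity), and different copies of $\alpha$ need different classes; so $k\cdot\alpha\le E$ iff $k\le m_0+m_1$. Thus $E$ answers the probe $\mathbf 1$ with $m_0$ and the probe $\alpha$ with $m_0+m_1$. The pair $E=\mathbf 1\oplus\alpha$, $E'=3\cdot\mathbf 1\oplus\alpha$ answers with $(1,3)$ and $(2,4)$, the beginning of the graph of $u\mapsto u+2$. An infinite descending chain of probes stores the whole graph.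

\subsection*{One computation}
To use this we must recognize multiples from the order alone. The key fact is that \emph{$\mathbf 1\oplus\alpha$ is the least upper bound of $\mathbf 1$ and $2\cdot\alpha$.} It is an upper bound since $\alpha\le\mathbf 1$. Let $G\ge\mathbf 1,2\cdot\alpha$. Then $G$ has a Hyp point $w$, whose class $K$ is Hyp. The two copies of $\alpha$ are sent into different classes, so one of them is sent outside $K$; gluing this copy with $w$ gives $\mathbf 1\oplus\alpha\le G$. This has two consequences.

\emph{Telling numbers from non-numbers.} We have $\mathbf 1<\mathbf 1\oplus\alpha<2\cdot\mathbf 1$, by counting classes and classes with Hyp points. The middle element should not count as a number. It is the join of the strictly smaller element $M=\mathbf 1$ with $F=2\cdot\alpha$, and $\mathbf 1\not\le F$. This cannot happen to $2\cdot\mathbf 1$: if $2\cdot\mathbf 1$ is below every upper bound of $F$ and $M$, where $\mathbf 1\not\le F$, then it is below $F\oplus M$, both of its points land in $M$ since $F$ has no Hyp point, and $2\cdot\mathbf 1\le M$. This is the property $\mathrm{Pure}$ of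 Section~\ref{sec:numbers}.

\emph{Telling whether the base splits.} Below $p=2\cdot\mathbf 1$ lie $x=2\cdot\alpha$ and $y=\mathbf 1$, and every upper bound of $x,y$ bounds the element $t=\mathbf 1\oplus\alpha\le p$, which is below neither $x$ (no Hyp point) nor $y$ (one class). For $p=\mathbf 1$ this cannot happen: given $x,y\le\mathbf 1$, a system with one class that reduces to $x\oplus y$ reduces to $x$ or to $y$. This is the property $\mathrm{Free}$ of Section~\ref{sec:connected}.

The translation $\sigma^*$ cannot mention $\mathbf 1$, and we do not define $\mathbf 1$ in the order. Instead we write a formula $\mathrm{Base}(p)$ that holds of $\mathbf 1$ and guarantees that $p$ can play the role of $\mathbf 1$. Everything above must therefore be done for a base $p$ about which we know only that it does not split.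

\section{Hyp maps between $\Pi^0_1$ sets}\label{sec:pi}

By Lemma~\ref{lem:power}, the order among the systems $S^C$ is controlled by Hyp maps $|S|\times C\to D$. We need three constructions of $\Pi^0_1$ sets: one for a descending chain, one for coding $\mathcal O$, one for an incomparable pair. Let $\otimes$ be recursive with $P_{a\otimes b}=P_a\times P_b$. A nonempty Hyp set $A$ is the projection of a nonempty $\Pi^0_1$ set $P_a$, and the projection shows $P_a\to A$. Hence
\begin{equation}\label{eq:cover}
P_a\times C\not\to D\quad\text{implies}\quad A\times C\not\to D,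
\end{equation}
and it suffices to work with $\Pi^0_1$ sets, to which the recursion theorem applies.

The relation $P_a\to P_c$ is $\Pi^1_1$ in $(a,c)$, being equivalent to
\[\exists e\in\mathrm{FCod}\ \forall x,y\,(x\in P_a\wedge y=F_e(x)\to y\in P_c);\]
both statements are true if $P_a=\emptyset$ and false if $P_c=\emptyset\ne P_a$. By (NF) fix uniformly recursive trees $B_{a,c}$ and $\Lambda_n$ with
\[B_{a,c}\text{ well-founded}\iff P_a\to P_c,\qquad\Lambda_n\text{ well-founded}\iff n\in\mathcal O.\]

\begin{lemma}\label{lem:escape}
There is a recursive $g$ such that $P_a\ne\emptyset$ implies $P_{g(a)}\ne\emptyset$ and $P_a\not\to P_{g(a)}$.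
\end{lemma}

\begin{proof}
By (Rec) there is a recursive $g$ with $P_{g(a)}=[B_{a,g(a)}]$. Let $P_a\ne\emptyset$. If $P_a\to P_{g(a)}$, the tree $B_{a,g(a)}$ is well-founded, so $P_{g(a)}=\emptyset$, and the nonempty set $P_a$ cannot be mapped into it. So $P_a\not\to P_{g(a)}$, the tree is ill-founded, and $P_{g(a)}\ne\emptyset$.
\end{proof}

For $P_a=\mathcal N$ the set $P_{g(a)}$ is nonempty and has no Hyp point, since a Hyp point would give a constant map $\mathcal N\to P_{g(a)}$.

The other two constructions compare two $\Pi^1_1$ statements. The rank of a tree can be viewed as the stage at which the statement ``the tree is well-founded'' is verified, and we want a $\Pi^0_1$ set that acquires a Hyp point when one statement is verified no later than another. For $\tau$ in a tree $\Gamma$ let $\mathrm{rk}_\Gamma(\tau)=\infty$ (greater than all ordinals) if an infinite path of $\Gamma$ passes through $\tau$, and otherwise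
\[\mathrm{rk}_\Gamma(\tau)=\sup\{\mathrm{rk}_\Gamma(\tau')+1:\tau'\text{ a child of }\tau\text{ in }\Gamma\}.\]
Let $\mathrm{rk}\,\Gamma=\mathrm{rk}_\Gamma(\emptyset)$. A node of rank $\infty$ has a child of rank $\infty$, so in all cases
\begin{equation}\label{eq:child}
\text{for every ordinal }\xi:\quad\xi<\mathrm{rk}_\Gamma(\tau)\iff\xi\le\mathrm{rk}_\Gamma(\tau')\text{ for some child }\tau'\text{ of }\tau.
\end{equation}
A \emph{tree map} $w:\Gamma\to\Gamma'$ satisfies $w(\emptyset)=\emptyset$ and sends children of $\sigma$ to children of $w(\sigma)$. We identify $w$ with the element of $\mathcal N$ whose value at the code of $\sigma\in\Gamma$ is the code of $w(\sigma)$ and whose other values are $0$. For recursive trees the set $L(\Gamma,\Gamma')$ of tree maps is given by universal number quantifiers over recursive conditions, so it is $\Pi^0_1$, uniformly in indices of the trees.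

\begin{lemma}\label{lem:rank}
{\rm(a)} If $L(\Gamma,\Gamma')\ne\emptyset$ then $\mathrm{rk}\,\Gamma\le\mathrm{rk}\,\Gamma'$. {\rm(b)} If $\Gamma,\Gamma'$ are recursive, $\Gamma$ is well-founded and $\mathrm{rk}\,\Gamma\le\mathrm{rk}\,\Gamma'$, then $L(\Gamma,\Gamma')$ has a Hyp point.
\end{lemma}

\begin{proof}
(a) Let $w$ be a tree map; we show $\mathrm{rk}_\Gamma(\sigma)\le\mathrm{rk}_{\Gamma'}(w(\sigma))$. An infinite path through $\sigma$ maps to an infinite path through $w(\sigma)$. If $\sigma$ has ordinal rank, then by induction each child $\sigma'$ has $\mathrm{rk}_\Gamma(\sigma')\le\mathrm{rk}_{\Gamma'}(w(\sigma'))$, so $\mathrm{rk}_\Gamma(\sigma')<\mathrm{rk}_{\Gamma'}(w(\sigma))$ by \eqref{eq:child}, and we take the supremum.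

(b) Let $Q(\sigma,\tau)$ mean $\mathrm{rk}_\Gamma(\sigma)\le\mathrm{rk}_{\Gamma'}(\tau)$. This holds iff $\mathrm{rk}_\Gamma(\sigma')<\mathrm{rk}_{\Gamma'}(\tau)$ for every child $\sigma'$ of $\sigma$, so by \eqref{eq:child}
\[Q(\sigma,\tau)\iff\text{for every child }\sigma'\text{ of }\sigma\text{ there is a child }\tau'\text{ of }\tau\text{ with }Q(\sigma',\tau').\]
Since $\Gamma$ is well-founded, induction on the rank of $\sigma$ shows that $Q$ is the only subset of $\Gamma\times\Gamma'$ satisfying this equivalence. Being a solution is arithmetical, so $Q$ is Hyp: $Q(\sigma,\tau)$ holds iff $(\sigma,\tau)$ belongs to some solution iff it belongs to every solution. Put $w(\emptyset)=\emptyset$ and let $w(\sigma^\frown i)$ be the least child $\tau'$ of $w(\sigma)$ with $Q(\sigma^\frown i,\tau')$. The equivalence preserves $Q(\sigma,w(\sigma))$, so $w$ is total, and it is recursive in $Q$.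
\end{proof}

The next lemma is a switch. Given $P_a\not\to P_c$, it produces a set $U$ that is at least as easy to map into as $P_c$, and that is as easy as possible if $n\in\mathcal O$ and still out of reach of $P_a$ if $n\notin\mathcal O$. The set $U$ consists of a copy of $P_c$ together with the witnesses that ``$n\in\mathcal O$'' is verified no later than ``$P_a\to U$''.

\begin{lemma}\label{lem:switch}
There is a recursive $h$ such that if $P_a\not\to P_c$, then $U=P_{h(a,c,n)}$ satisfies: {\rm(i)} $P_c\to U$; {\rm(ii)} if $n\in\mathcal O$ then $U$ has a Hyp point; {\rm(iii)} if $n\notin\mathcal O$ then $P_a\not\to U$.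
\end{lemma}

\begin{proof}
By (Rec) there is a recursive $h=h(a,c,n)$ with
\[P_h=\{0^\frown x:x\in P_c\}\cup\{1^\frown w:w\in L(\Lambda_n,B_{a,h})\}.\]
The map $x\mapsto0^\frown x$ gives (i). Let $B=B_{a,h}$. We claim that $\mathrm{rk}\,B<\mathrm{rk}\,\Lambda_n$ is impossible. It would make $B$ well-founded, so $P_a\to P_h$; and $L(\Lambda_n,B)=\emptyset$ by Lemma~\ref{lem:rank}(a), so $P_h=0^\frown P_c$ and $P_a\to P_c$, contrary to the hypothesis. Hence $\mathrm{rk}\,\Lambda_n\le\mathrm{rk}\,B$. If $n\in\mathcal O$, then $\Lambda_n$ is well-founded and Lemma~\ref{lem:rank}(b) gives (ii). If $n\notin\mathcal O$, then $\mathrm{rk}\,B=\infty$, which is (iii).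
\end{proof}

For the incomparable pair, each of two sets $C_1,C_2$ watches the statements ``$P_a\times C_1\to C_2$'' and ``$P_a\times C_2\to C_1$''. Whichever is verified first makes the $C_i$ in its domain trivial and leaves its target equal to a set that $P_a$ cannot reach. A tie is decided in favor of the first statement, so the second set needs witnesses for a strict inequality of ranks; by \eqref{eq:child} these are tree maps into the subtree above a child of the root.

\begin{lemma}\label{lem:incomp}
If $P_a\ne\emptyset$, there are nonempty $\Pi^0_1$ sets $C_1,C_2$ with $P_a\times C_1\not\to C_2$ and $P_a\times C_2\not\to C_1$.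
\end{lemma}

\begin{proof}
Let $P^*=P_{g(a)}$, so $P^*\ne\emptyset$ and $P_a\not\to P^*$. By (Rec) choose $c_1,c_2$ such that, with $Y=B_{a\otimes c_1,c_2}$, $Y'=B_{a\otimes c_2,c_1}$ and $Y_j=\{\tau:j^\frown\tau\in Y\}$, the sets $C_i=P_{c_i}$ satisfy
\begin{align*}
C_1&=0^\frown P^*\cup\{1^\frown w:w\in L(Y,Y')\},\\
C_2&=0^\frown P^*\cup\{1^\frown j^\frown w:\langle j\rangle\in Y,\ w\in L(Y',Y_j)\}.
\end{align*}
Both sets are nonempty. We must show that $Y$ and $Y'$ are ill-founded. Suppose that at least one is well-founded.

\emph{Case $\mathrm{rk}\,Y\le\mathrm{rk}\,Y'$.} Then $Y$ is well-founded, since otherwise both ranks are $\infty$. So $P_a\times C_1\to C_2$, and $C_1$ has a Hyp point by Lemma~\ref{lem:rank}(b); hence $P_a\to C_2$. A tree map $Y'\to Y_j$ would give $\mathrm{rk}\,Y'\le\mathrm{rk}\,Y_j<\mathrm{rk}\,Y\le\mathrm{rk}\,Y'$. So $C_2=0^\frown P^*$ and $P_a\to P^*$, a contradiction.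

\emph{Case $\mathrm{rk}\,Y'<\mathrm{rk}\,Y$.} Then $Y'$ is well-founded, so $P_a\times C_2\to C_1$. By \eqref{eq:child} there is $\langle j\rangle\in Y$ with $\mathrm{rk}\,Y'\le\mathrm{rk}\,Y_j$, so $C_2$ has a Hyp point by Lemma~\ref{lem:rank}(b); hence $P_a\to C_1$. By Lemma~\ref{lem:rank}(a), $L(Y,Y')=\emptyset$. So $C_1=0^\frown P^*$ and $P_a\to P^*$, a contradiction.
\end{proof}

\section{Connected systems}\label{sec:connected}

The counting in Section~\ref{sec:model} used two properties of one-class systems: such a system goes into a single summand of a sum, and it receives points from only one summand. We isolate what makes both true.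

A system $p\ne0$ is \emph{connected} if there are no nonzero $T_1,T_2$ with $T_1\oplus T_2\le p$. This depends only on the degree, and every nonzero $q\le p$ is then connected. Nonzero systems with one class are connected. By Lemma~\ref{lem:invsep}, applied to the images of $T_1$ and $T_2$, a nonzero $p$ is connected iff its only Hyp invariant subsets are $\emptyset$ and $|p|$.

\begin{lemma}\label{lem:ab}
\begin{enumerate}
\item[(a)] If $q$ is connected, every reduction of $q$ to a sum $\bigoplus_iT_i$ maps $q$ into a single $T_i$.
\item[(b)] If $T$ is a connected piece of $G$ and $r$ reduces $\bigoplus_jq_j$ to $G$, then $r$ maps points of at most one $q_j$ into $T$.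
\item[(c)] If $p$ is connected, then $k\cdot p\le l\cdot p$ iff $k\le l$, and $k\cdot p<\omega\cdot p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the pieces $q|f^{-1}(T_i)$ and $q|f^{-1}(T_j)$ were nonzero for some $i\ne j$, their sum would reduce to $q$ by inclusion. (b) If $q_j|r^{-1}(T)$ and $q_{j'}|r^{-1}(T)$ were nonzero for some $j\ne j'$, then $r$ would reduce their sum to $T$. (c) If $k\cdot p\le l\cdot p$, each copy on the left goes into one copy on the right by (a), and different copies go into different ones by (b); so $k\le l$. If $\omega\cdot p\le k\cdot p$ then $(k+1)\cdot p\le k\cdot p$, which was just excluded.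
\end{proof}

The pigeonhole step in the computation of $\mathbf 1\oplus\alpha$ generalizes as follows.

\begin{lemma}\label{lem:pigeon}
Let $G_1,\dots,G_k$ be connected pieces of $G$. Suppose that some reduction of $M$ to $G$ has range in $H=|G_1|\cup\dots\cup|G_k|$, and that $(k+1)\cdot X\le G$. Then $M\oplus X\le G$.
\end{lemma}

\begin{proof}
Let $r$ reduce $(k+1)\cdot X$ to $G$. By Lemma~\ref{lem:ab}(b) each $G_l$ receives points from at most one copy of $X$, so some copy is mapped outside the invariant set $H$. Glue it with the reduction of $M$.
\end{proof}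

\begin{lemma}\label{lem:below}
Let $p$ be connected and $E<\omega\cdot p$. There are $k<\omega$ and a system $X$ such that $E\equiv k\cdot p\oplus X$, $p\not\le X$, and $n\cdot p\le E\iff n\le k$.
\end{lemma}

\begin{proof}
Split $E$ into uniformly Hyp pieces $E_i\le p$ along a reduction to $\omega\cdot p$, and let $I=\{i:p\le E_i\}$. If $|I|\ge n$, gluing gives $n\cdot p\le E$. Conversely, if $n\cdot p\le E$, each copy of $p$ goes into a single $E_i$ by Lemma~\ref{lem:ab}(a), so $i\in I$; this $E_i$ is nonzero and $\le p$, hence connected, and different copies go into different pieces by Lemma~\ref{lem:ab}(b). So $n\cdot p\le E\iff|I|\ge n$.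

We show that $I$ is finite. Suppose not; we glue infinitely many reductions to get $\omega\cdot p\le E$, a contradiction. The difficulty is that $I$ is only $\Pi^1_1$, so indices and reductions must be chosen in a Hyp way. Let $Q(n,s)$ say that $s$ codes $((i_1,e_1),\dots,(i_n,e_n))$ with distinct $i_j$, each $e_j\in\mathrm{FCod}$, and $F_{e_j}$ restricted to $|p|$ is a reduction of $p$ to $E_{i_j}$. As in Proposition~\ref{prop:upper}, $Q$ is $\Pi^1_1$, and every $n\ge1$ has a witness $s$. By (Unif) choose witnesses $s_n$ in a Hyp way. For $n=1,2,\dots$ take from $s_n$ the first pair $(i^n,e^n)$ whose index was not taken before; it exists since $s_n$ has $n$ distinct indices and $n-1$ were taken. The map $(n,x)\mapsto F_{e^n}(x)$ is Hyp and glues to a reduction of $\omega\cdot p$ to $E$.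

Let $k=|I|$ and let $X$ be the restriction of $E$ to the complement of $\bigcup_{i\in I}|E_i|$, which is Hyp because $I$ is finite. Since $E_i\equiv p$ for $i\in I$, we get $E\equiv k\cdot p\oplus X$. If $p\le X$, then $p\le E_i$ for some $i\notin I$ by Lemma~\ref{lem:ab}(a), which is absurd.
\end{proof}

\emph{Fix an admissible $\mathcal I$. From now on the quantifiers in formulas of the language $\{\le\}$ range over $\mathcal I$}, whose least element $0$ is definable. Connectedness mentions $\oplus$; we replace it by two first-order conditions.
\begin{itemize}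
\item $\mathrm{Comp}(p)$: any two nonzero $x,y\le p$ have a nonzero common lower bound.
\item $\mathrm{Free}(p)$: $\forall x,y\le p\ \exists g\ge x,y\ \forall t\,(t\le p\wedge t\le g\to t\le x\vee t\le y)$.
\end{itemize}

\begin{proposition}\label{prop:conn}
If $p\ne0$, $\mathrm{Comp}(p)$ and $\mathrm{Free}(p)$, then $p$ is connected. Moreover $\mathrm{Comp}(\mathbf 1)$ and $\mathrm{Free}(\mathbf 1)$ hold.
\end{proposition}

The proof follows the case $p=2\cdot\mathbf 1$ of Section~\ref{sec:model}, with $T$ in place of $\mathbf 1$. There are two new points. The element $y$ may have many classes, so it may be divided between the two halves of $g$, and we need two test elements. And $t\le y$ cannot be excluded by counting classes, so we need a pair that is incomparable in both directions.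

\begin{proof}
Suppose $T_1\oplus T_2\le p$ with $T_1,T_2\ne0$. By $\mathrm{Comp}(p)$ there is a nonzero $T\le T_1,T_2$, so $T\oplus T\le p$. Let $A=|T|$. By Lemma~\ref{lem:incomp} and \eqref{eq:cover} there are $C_1,C_2$ with $A\times C_1\not\to C_2$ and $A\times C_2\not\to C_1$. Let $x=x_1\oplus x_2$ with $x_1,x_2$ copies of $T^{C_1}$, and let $y=T^{C_2}$. Both are $\le T\oplus T\le p$. Let $g=(W,Q)$ be given by $\mathrm{Free}(p)$, with reductions $r_1$ of $x$ and $r_2$ of $y$ to $g$. The $\Sigma^1_1$ sets $r_1[x_1]$ and $r_1[x_2]$ have no related points, so Lemma~\ref{lem:invsep} gives a Hyp invariant $V$ that contains $r_1[x_1]$ and is disjoint from $r_1[x_2]$. Let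
\[y'=y|r_2^{-1}(V),\quad y''=y|r_2^{-1}(W\setminus V),\quad t_1=x_1\oplus y'',\quad t_2=x_2\oplus y'.\]
In each $t_i$ one summand is mapped into $V$ and the other into $W\setminus V$, so gluing $r_1$ and $r_2$ gives $t_i\le g$. All four summands are $\le T$, so $t_i\le T\oplus T\le p$; this is where $\mathrm{Comp}$ is used, as parts of $y$ must fit on either side. In particular $t_i\in\mathcal I$, and each $t_i$ is $\le x$ or $\le y$. If $t_i\le y$, then $T^{C_1}\le T^{C_2}$ and $A\times C_1\to C_2$ by Lemma~\ref{lem:power}(iii), a contradiction. So $t_1,t_2\le x$. Every point of $x$ has a coordinate in $C_1$, so $|y''|\to C_1$ and $|y'|\to C_1$. Since $A\times C_2$ is the disjoint union of the Hyp sets $|y'|$ and $|y''|$, we get $A\times C_2\to C_1$, a contradiction.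

If $\langle A\rangle,\langle B\rangle\le\mathbf 1$ are nonzero, then $\langle A\times B\rangle$ is a nonzero common lower bound, by the projections. For $\mathrm{Free}(\mathbf 1)$ take $g=x\oplus y\in\mathcal I$: a nonzero $t\le\mathbf 1$ is connected, so $t\le g$ implies $t\le x$ or $t\le y$ by Lemma~\ref{lem:ab}(a).
\end{proof}

\section{Defining the numbers}\label{sec:numbers}

We now define the set $\{k\cdot p:k\ge1\}$. For $p\in\mathcal I$ and $v\in\mathcal I\cup\{\infty\}$, where $\infty$ means that the bounds are omitted, let $\mathrm{Pure}^v_p(E)$ be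
\[p\le E\le v\ \wedge\ \forall F,M\le v\,\big[\big(p\not\le F\wedge\forall G\le v\,(F\le G\wedge M\le G\to E\le G)\big)\to E\le M\big].\]
So, working below $v$: whenever $E$ is below all upper bounds of $M$ and of an element $F$ not above $p$, then $F$ was not needed. The bound matters for the following reason. To show that $k\cdot p\oplus X$ is impure we apply Lemma~\ref{lem:pigeon} to an upper bound $G$ of $k\cdot p$ and $(k+1)\cdot X$, and this needs connected pieces of $G$ containing the image of $k\cdot p$. For $G\le\omega\cdot p$ splitting provides them; for $p=\mathbf 1$ and arbitrary $G$ the classes of Hyp points do. In general we thus want $v=\omega\cdot p$, and we need a formula that describes this element. Let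
\begin{align*}
\mathrm{Cov}_p(u):\ &\forall t\le u\,\big(t\ne0\to\exists z\ne0\,(z\le t\wedge z\le p)\big),\\
\mathrm{Lim}_p(u):\ &\mathrm{Cov}_p(u)\ \wedge\ p<u\ \wedge\\
&\forall F\big[\mathrm{Pure}^\infty_p(F)\wedge F<u\to\exists F'\big(\mathrm{Pure}^\infty_p(F')\wedge F'<u\wedge F'\not\le F\big)\big].
\end{align*}
The first clause is meant to keep $u$ from being too large, the last from being too small. The last clause uses $\mathrm{Pure}^\infty$ because the purity of $k\cdot p$ is proved with the upper bound $F\oplus M$, which need not lie below an arbitrary candidate $u$.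

\begin{lemma}\label{lem:pure}
Let $p\in\mathcal I$ be connected. {\rm(i)} $\mathrm{Pure}^\infty_p(k\cdot p)$ for all $k\ge1$. {\rm(ii)} $\{E<\omega\cdot p:\mathrm{Pure}^{\omega\cdot p}_p(E)\}=\{k\cdot p:k\ge1\}$. {\rm(iii)} $\mathrm{Lim}_p(\omega\cdot p)$.
\end{lemma}

\begin{proof}
The elements $k\cdot p$ and $\omega\cdot p$ are in $\mathcal I$.

(i) Let $F,M$ satisfy the hypothesis in the definition. Taking $G=F\oplus M\in\mathcal I$ gives a reduction of $k\cdot p$ to $F\oplus M$. By Lemma~\ref{lem:ab}(a) each copy of $p$ goes into $F$ or into $M$, and none goes into $F$. So $k\cdot p\le M$.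

(ii) For $\supseteq$, we have $k\cdot p<\omega\cdot p$ by Lemma~\ref{lem:ab}(c), and the proof of (i) applies because $F,M\le\omega\cdot p$ implies $F\oplus M\le2\cdot(\omega\cdot p)\equiv\omega\cdot p$. For $\subseteq$, let $E<\omega\cdot p$ be pure below $\omega\cdot p$, and write $E\equiv k\cdot p\oplus X$ as in Lemma~\ref{lem:below}; $k\ge1$ since $p\le E$. Let $M=k\cdot p$ and $F=(k+1)\cdot X$. Then $F\le(k+1)\cdot(\omega\cdot p)\equiv\omega\cdot p$, and $p\not\le F$ since by Lemma~\ref{lem:ab}(a) $p\le F$ implies $p\le X$. Let $G\le\omega\cdot p$ be an upper bound of $F$ and $M$, and split $G$ into pieces $G_j\le p$. By Lemma~\ref{lem:ab}(a) each of the $k$ copies of $p$ in $M$ is mapped into one piece, which is nonzero and hence connected. Lemma~\ref{lem:pigeon} gives $E\equiv M\oplus X\le G$. By purity $E\le M$, so $E\equiv k\cdot p$.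

(iii) A nonzero $t\le\omega\cdot p$ splits into pieces $\le p$, one of which is nonzero; so $\mathrm{Cov}_p(\omega\cdot p)$. Also $p<\omega\cdot p$. If $F<\omega\cdot p$, Lemma~\ref{lem:below} gives $k$ with $(k+1)\cdot p\not\le F$, and $F'=(k+1)\cdot p<\omega\cdot p$ is pure by (i).
\end{proof}

For $p=\mathbf 1$ the formula $\mathrm{Lim}_p$ has no other solution.

\begin{lemma}\label{lem:limone}
$\mathrm{Lim}_{\mathbf 1}(u)$ holds iff $u=\omega\cdot\mathbf 1$.
\end{lemma}

\begin{proof}
One direction is Lemma~\ref{lem:pure}(iii).

\emph{Step 1: $\mathrm{Cov}_{\mathbf 1}(u)$ implies $u\le\omega\cdot\mathbf 1$.} Let $u=(Z,R)$. We first show that all classes are Hyp. Let $Q(x,n)$ say that $x\in Z$, $n\in\mathrm{Cod}$ and $D_n=[x]_R$. The last condition is $\forall y\,[(D^\Sigma(n,y)\to y\,R\,x)\wedge(y\,R\,x\to D^\Pi(n,y))]$, so $Q$ is $\Pi^1_1$, and the set $Z'=\{x\in Z:\forall n\,\neg Q(x,n)\}$ of points with a non-Hyp class is $\Sigma^1_1$. Suppose $Z'\ne\emptyset$. It need not be Hyp, but it is the image of a $\Pi^0_1$ set $B$ under a projection $\pi$; let $t$ be $B$ with $b\sim b'$ iff $\pi(b)\,R\,\pi(b')$.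 Then $0\ne t\le u$, so there is a nonzero $z=\langle D\rangle\le t$. Composing with $\pi$ gives a Hyp $f:D\to Z'$ with range in one class $K$. As $D\ne\emptyset$,
\[K=\{y\in Z:\exists d\in D\ \ y\,R\,f(d)\}=\{y\in Z:\forall d\in D\ \ y\,R\,f(d)\},\]
so $K$ is Hyp, although it contains points of $Z'$. Hence $Z'=\emptyset$.

By (Unif) there is a Hyp $\nu:Z\to\omega$ with $D_{\nu(x)}=[x]_R$. Related points may get different codes, so we take least codes within a Hyp set of codes. Let $N$ be the $\Pi^1_1$ set of $m\in\mathrm{Cod}$ such that $D_m\subseteq Z$, $D_m$ is invariant and any two of its points are related; such a $D_m$ is empty or a class. The $\Sigma^1_1$ set $\nu[Z]$ is contained in $N$, so (Sep) gives a Hyp $N'$ with $\nu[Z]\subseteq N'\subseteq N$. The relation ``$m\in N'$ and $x\in D_m$'' is Hyp since $N'\subseteq\mathrm{Cod}$, it holds for $m=\nu(x)$, and it means $m\in N'\wedge D_m=[x]_R$. So $c(x)=\min\{m\in N':x\in D_m\}$ is a Hyp function on $Z$ with $c(x)=c(y)\iff x\,R\,y$, and $u\le(\omega,=)\equiv\omega\cdot\mathbf 1$.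

\emph{Step 2: if $E<\omega\cdot\mathbf 1$ and $\mathrm{Pure}^\infty_{\mathbf 1}(E)$, then $E\equiv k\cdot\mathbf 1$ for some $k\ge1$.} Write $E\equiv k\cdot\mathbf 1\oplus X$ as in Lemma~\ref{lem:below}, with $k\ge1$ since $\mathbf 1\le E$. Let $M=k\cdot\mathbf 1$ and $F=(k+1)\cdot X\in\mathcal I$; $F$ has no Hyp point since $X$ has none. If $G\ge F,M$, the image of $M$ consists of $k$ Hyp points, whose classes are connected pieces of $G$. Lemma~\ref{lem:pigeon} gives $E\le G$. By purity $E\le M$, so $E\equiv k\cdot\mathbf 1$.

\emph{Step 3.} Let $\mathrm{Lim}_{\mathbf 1}(u)$. By Step 1, $u\le\omega\cdot\mathbf 1$; suppose $u<\omega\cdot\mathbf 1$. By Lemma~\ref{lem:below} only finitely many $j$ have $j\cdot\mathbf 1\le u$, and $\mathbf 1<u$, so there is a largest $j_0\ge1$ with $j_0\cdot\mathbf 1<u$. The element $F=j_0\cdot\mathbf 1$ satisfies $\mathrm{Pure}^\infty_{\mathbf 1}$ by Lemma~\ref{lem:pure}(i). By Step 2, every $F'<u$ with $\mathrm{Pure}^\infty_{\mathbf 1}(F')$ is some $k\cdot\mathbf 1<u$, so $F'\le F$. This contradicts the last clause of $\mathrm{Lim}_{\mathbf 1}(u)$.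
\end{proof}

For a general connected $p$ we know only that $\omega\cdot p$ is one solution of $\mathrm{Lim}_p$. This is enough if we demand that all solutions give the same set of pure elements. Let $\mathrm{Num}^u_p(E)$ be $E<u\wedge\mathrm{Pure}^u_p(E)$, and define
\begin{align*}
\mathrm{Base}(p):\ &p\ne0\ \wedge\ \mathrm{Comp}(p)\ \wedge\ \mathrm{Free}(p)\ \wedge\\
&\forall u,u',E\,\big[\mathrm{Lim}_p(u)\wedge\mathrm{Lim}_p(u')\to(\mathrm{Num}^u_p(E)\leftrightarrow\mathrm{Num}^{u'}_p(E))\big],\\
\mathrm{Num}_p(E):\ &\exists u\,\big(\mathrm{Lim}_p(u)\wedge\mathrm{Num}^u_p(E)\big).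
\end{align*}

\begin{corollary}\label{cor:num}
$\mathrm{Base}(\mathbf 1)$ holds. If $\mathrm{Base}(p)$, then $p$ is connected and $\mathrm{Num}_p=\{k\cdot p:k\ge1\}$, and $k\cdot p\mapsto k$ is an isomorphism of $(\mathrm{Num}_p,\le)$ onto $(\{1,2,3,\dots\},\le)$.
\end{corollary}

\begin{proof}
The first claim follows from Proposition~\ref{prop:conn} and Lemma~\ref{lem:limone}. If $\mathrm{Base}(p)$, then $p$ is connected by Proposition~\ref{prop:conn}. By Lemma~\ref{lem:pure}(iii), $\omega\cdot p$ solves $\mathrm{Lim}_p$, so every solution gives the same set as $\omega\cdot p$, which is $\{k\cdot p:k\ge1\}$ by Lemma~\ref{lem:pure}(ii). The order is given by Lemma~\ref{lem:ab}(c).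
\end{proof}

So $\mathrm{Num}_p$ is the standard sequence of positive integers for every $p$ with $\mathrm{Base}(p)$, and induction along it is available in the arguments below.

\section{Arithmetic and $\mathcal O$}\label{sec:arith}

Fix $p\in\mathcal I$ with $\mathrm{Base}(p)$, and let the positive integer $k$ be represented by $k\cdot p\in\mathrm{Num}_p$. The number $1$ and the successor are definable from the order of $\mathrm{Num}_p$. ``Definable'' below means: definable in $(\mathcal I,\le)$ from $p$ by a formula that is the same for all $p$ and $\mathcal I$. Recall that every nonzero $x\le p$ is connected.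

\subsection*{Probes}

\begin{lemma}\label{lem:mult}
For $x\le p$ and $k\ge1$, $k\cdot x$ is the largest $t\le k\cdot p$ such that $\forall s\,(s\le t\wedge s\le p\to s\le x)$.
\end{lemma}

\begin{proof}
If $0\ne s\le p$ and $s\le k\cdot x$, then $s\le x$ by Lemma~\ref{lem:ab}(a); so $k\cdot x$ has the property. If $t\le k\cdot p$ has the property, split $t$ into $k$ pieces $\le p$. Each is $\le t$, hence $\le x$, and so $t\le k\cdot x$.
\end{proof}

For $0\ne x\le p$, $E\in\mathcal I$ and $k\ge1$ write $c_E(x)=k$ if $k\cdot x\le E$ and $(k+1)\cdot x\not\le E$. By Lemma~\ref{lem:mult} this relation between $E$, $x$ and $k$ is definable.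

\begin{lemma}\label{lem:count}
Let $(C_n)$ be uniformly $\Pi^0_1$, $y_n=p^{C_n}$, let $(m_n)$ be recursive and $E=\bigoplus_nm_n\cdot y_n$. Then $E\in\mathcal I$, and for $0\ne x\le p$ and $k\ge1$,
\[k\cdot x\le E\iff k\le\sum\{m_n:x\le y_n\}.\]
\end{lemma}

\begin{proof}
View $E$ as a sum indexed by the pairs $(n,i)$ with $i<m_n$. Projecting the summand $(n,i)$ to the copy number $\langle n,i\rangle$ of $p$ shows $E\le\omega\cdot p$, so $E\in\mathcal I$. The right side says that at least $k$ summands lie above $x$; if so, glue. Conversely, under a reduction of $k\cdot x$ to $E$ each copy of $x$ goes into a single summand, which then lies above $x$, and different copies go into different summands, by Lemma~\ref{lem:ab}(a),(b).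
\end{proof}

We build the chain of probes. Let $A=|p|$ and fix $a$ with $P_a\ne\emptyset$ and $P_a\to A$ as in \eqref{eq:cover}. Define recursive sequences by $P_{d_0}=\mathcal N$, $c_{n+1}=g(a\otimes d_n)$, $d_{n+1}=d_n\otimes c_{n+1}$, and let $x_n=p^{P_{d_n}}$. By Lemma~\ref{lem:escape} and induction, all $P_{d_n}$ and $P_{c_{n+1}}$ are nonempty, so $x_n\neq0$, and
\begin{equation}\label{eq:chain}
P_a\times P_{d_n}\not\to P_{c_{n+1}}.
\end{equation}

\begin{lemma}\label{lem:chain}
$p\equiv x_0>x_1>x_2>\cdots$.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:power}. By (i), $x_0\equiv p$. Since $P_{d_{n+1}}=P_{d_n}\times P_{c_{n+1}}\to P_{d_n}$, (ii) gives $x_{n+1}\le x_n$. If $x_n\le x_{n+1}$, (iii) gives $A\times P_{d_n}\to P_{d_{n+1}}\to P_{c_{n+1}}$, contradicting \eqref{eq:chain} and \eqref{eq:cover}.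
\end{proof}

\subsection*{Addition and multiplication}
For $E,E'\in\mathcal I$ let
\[\rho_{E,E'}=\{(k,l):\exists x\,(0\ne x\le p\wedge c_E(x)=k\wedge c_{E'}(x)=l)\}.\]

\begin{lemma}\label{lem:rho}
If $(M_j)$ and $(M'_j)$ are strictly increasing recursive sequences of positive integers, there are $E,E'\in\mathcal I$ with $\rho_{E,E'}=\{(M_j,M'_j):j\in\omega\}$.
\end{lemma}

\begin{proof}
Let $m_0=M_0$, $m_j=M_j-M_{j-1}$ for $j\ge1$, define $m'_j$ from $M'_j$ by the same rule, and let $E=\bigoplus_nm_n\cdot x_n$, $E'=\bigoplus_nm'_n\cdot x_n$. The formula quantifies over all probes, not only the $x_j$, so let $0\ne x\le p$ be arbitrary. The set $\{n:x\le x_n\}$ is an initial segment of $\omega$ containing $0$. If it is $\omega$, both sums in Lemma~\ref{lem:count} are infinite and $x$ contributes nothing to $\rho_{E,E'}$. If it is $\{0,\dots,j\}$, then $c_E(x)=m_0+\dots+m_j=M_j$ and $c_{E'}(x)=M'_j$. For $x=x_j$ it is $\{0,\dots,j\}$ by Lemma~\ref{lem:chain}.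
\end{proof}

\begin{proposition}\label{prop:arith}
Addition and multiplication on $\mathrm{Num}_p$ are definable.
\end{proposition}

\begin{proof}
For positive integers $b_1,b_2,b_3$ we claim:
\begin{itemize}
\item $b_1+b_2=b_3$ iff there are $E,E'$ such that $\rho=\rho_{E,E'}$ is single valued, $\rho(1,b_1+1)$, $\forall u,v\,(\rho(u,v)\to\rho(u+1,v+1))$, and $\rho(b_2,b_3)$;
\item $b_1\cdot b_2=b_3$ iff there are $E,E'$ such that $\rho=\rho_{E,E'}$ is single valued, $\rho(1,b_1)$, $\forall u,v\,(\rho(u,v)\to\rho(u+1,v+b_1))$, and $\rho(b_2,b_3)$.
\end{itemize}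
If the right side holds, induction on $u$ gives $\rho(u,b_1+u)$, respectively $\rho(u,b_1u)$, for all $u\ge1$, and single-valuedness at $u=b_2$ gives the equation. Conversely, apply Lemma~\ref{lem:rho} with $M_j=j+1$ and $M'_j=b_1+j+1$, respectively $M'_j=b_1(j+1)$. The first definition uses only the successor, the second also addition.
\end{proof}

We now represent $n\in\omega$ by the positive integer $n'=n+1$. Then $a+b=c$ iff $a'+b'=c'+1$, and $ab=c$ iff $c'+a'+b'=a'b'+2$. So $(\omega,+,\cdot)$ is interpreted in $(\mathcal I,\le)$ with the parameter $p$.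

\subsection*{Coding $\mathcal O$}
Lemma~\ref{lem:rho} codes sets that are given effectively, and $\mathcal O$ is not. Instead we place an element $u_n$ between $x_{n+1}$ and $x_n$ by a recursive recipe and let Lemma~\ref{lem:switch} decide whether it reaches $x_n$. To read the result, the order must find $x_n$ from $n$; it does so as the largest probe with a given answer. For $E,E'\in\mathcal I$ let $X_{E,E'}$ be the set of $n\in\omega$ such that $\{y:0\ne y\le p,\ c_E(y)=n+1\}$ has a largest element $x$, and $c_{E'}(x)=n+1$. The relation $n\in X_{E,E'}$ is definable.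

\begin{lemma}\label{lem:codeO}
There are $E,E'\in\mathcal I$ with $X_{E,E'}=\mathcal O$.
\end{lemma}

\begin{proof}
Let $E=\bigoplus_nx_n$. By Lemmas~\ref{lem:count} and \ref{lem:chain}, $c_E(y)=n+1$ iff $y\le x_n$ and $y\not\le x_{n+1}$, and the largest such $y$ is $x_n$. Let
\[U_n=P_{h(a\otimes d_n,\,c_{n+1},\,n)},\qquad u_n=p^{P_{d_n}\times U_n},\qquad E'=\bigoplus_nu_n.\]
Lemma~\ref{lem:switch} applies by \eqref{eq:chain}. Its part (i) gives $P_{d_n}\times P_{c_{n+1}}\to P_{d_n}\times U_n\to P_{d_n}$, so by Lemma~\ref{lem:power}(ii)
\[x_0\ge u_0\ge x_1\ge u_1\ge x_2\ge\cdots.\]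
If $n\in\mathcal O$, then $U_n$ has a Hyp point, so $P_{d_n}\to P_{d_n}\times U_n$ and $x_n\le u_n$. If $n\notin\mathcal O$, then $P_a\times P_{d_n}\not\to U_n$, so $A\times P_{d_n}\not\to U_n$ by \eqref{eq:cover}, and $x_n\not\le u_n$ by Lemma~\ref{lem:power}(iii). For $m<n$ we have $x_n\le x_{m+1}\le u_m$. For $m>n$, $x_n\le u_m$ would give $x_n\le x_m\le x_{n+1}$, contradicting Lemma~\ref{lem:chain}. So the number of $m$ with $x_n\le u_m$ is $n+1$ if $n\in\mathcal O$ and $n$ otherwise. By Lemma~\ref{lem:count}, $c_{E'}(x_n)=n+1$ iff $n\in\mathcal O$.
\end{proof}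

\subsection*{Defining $\mathcal O$}
It remains to remove the parameters $E,E'$. The statement $n\in\mathcal O$ says that $\Lambda_n$ has no infinite path, a quantifier over $\mathcal N$, whereas $\mathcal I$ codes only countably many sets. But an ill-founded $\Lambda_n$ has a path recursive in $\mathcal O$, and $\mathcal O$ is among the coded sets; so it suffices to quantify over paths recursive in coded sets, and we never need to know which pair codes $\mathcal O$.

\begin{proposition}\label{prop:defO}
For $n\in\omega$: $n\in\mathcal O$ iff for all $E,E'\in\mathcal I$ and all $e$, $\Phi_e^{X_{E,E'}}$ is not a total function that is an infinite path of $\Lambda_n$. Hence $\mathcal O$ is definable.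
\end{proposition}

\begin{proof}
If $n\in\mathcal O$, then $\Lambda_n$ has no infinite path. Let $n\notin\mathcal O$. The set of nodes of $\Lambda_n$ that lie on an infinite path is $\Sigma^1_1$, so its complement is $\le_1\mathcal O$ and it is recursive in $\mathcal O$. Starting at the root and always moving to the least child in this set gives a path recursive in $\mathcal O$, which by Lemma~\ref{lem:codeO} is $\Phi_e^{X_{E,E'}}$ for some $e,E,E'$. Since the $\Lambda_n$ are uniformly recursive, ``$\Phi_e^X$ is total and an infinite path of $\Lambda_n$'' is expressed by a fixed formula $\psi(e,n)$ of arithmetic with a predicate for $X$. Interpret $\psi$ over $\mathrm{Num}_p$ by Proposition~\ref{prop:arith}, substitute the definition of $X_{E,E'}$, and quantify over $e,E,E'$.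
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(2) For a sentence $\sigma$ in the language $\{+,\cdot,\mathcal O\}$ let $\sigma^p$ be its interpretation over $\mathrm{Num}_p$ given by Propositions~\ref{prop:arith} and \ref{prop:defO}, a formula with the free variable $p$ that does not depend on $\mathcal I$, and let $\sigma^*$ be $\exists p\,(\mathrm{Base}(p)\wedge\sigma^p)$. Let $\mathcal I$ be admissible. For every $p\in\mathcal I$ with $\mathrm{Base}(p)$, $\sigma^p$ holds iff $(\omega,+,\cdot,\mathcal O)\models\sigma$; and such a $p$ exists, namely $\mathbf 1\in\mathcal I$, by Corollary~\ref{cor:num}. So $\sigma^*$ holds in $\mathcal I$ iff $\sigma$ is true. The translation is recursive and is made injective as in Section~\ref{sec:background}. With \eqref{eq:post} we get $\mathcal O^{(\omega)}\le_1\mathrm{Th}(\mathcal I,\le)$.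

(1) Apply (2) to the set of all degrees, then Proposition~\ref{prop:upper} and Myhill's theorem.

(3) Let $\mathbf 1\le E$ and $\omega\cdot E\le E$, in terms of systems. The interval $[0,E]$ is downward closed and contains $\mathbf 1$, and for $F,M\le E$ we have $F\oplus M\le E\oplus E\le\omega\cdot E\le E$ and $\omega\cdot F\le\omega\cdot E\le E$. So it is admissible, and (2), Proposition~\ref{prop:upper} and Myhill's theorem apply. For the examples we find the corresponding systems $S$ by Proposition~\ref{prop:systems}. Each has a Hyp point, so $\mathbf 1\le S$, and it remains to reduce $\omega\cdot S$, with points $(n,x)$, to $S$.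
\begin{itemize}
\item $\mathrm{Id}_\omega$ corresponds to $\omega\cdot\mathbf 1\equiv(\omega,=)$. Use $(n,x)\mapsto\langle n,x\rangle$.
\item $\mathrm{Id}_{\mathcal P(\omega)}$ corresponds to equality on $2^\omega\setminus\{0^\infty\}$. The map $(n,x)\mapsto0^n1^\frown x$ is injective and avoids $0^\infty$.
\item $E_0$, with $o=\emptyset$, corresponds to $E_0$ on the infinite subsets of $\omega$. Let $q_n$ be the $n$-th prime, $z_n=\{q_n^i:i\ge1\}$, and send $(n,x)$ to $\{2i:i\in x\}\cup\{2i+1:i\in z_n\}$. The images are infinite. The $z_n$ are infinite and pairwise disjoint, so different $n$ give images whose odd parts differ infinitely often. For fixed $n$ the odd parts agree, so the images of $x$ and $x'$ are $E_0$-related iff $x\,E_0\,x'$. \qedhere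
\end{itemize}
\end{proof}

\begin{remark}
The clauses of admissibility enter as follows. Downward closure puts the test elements of Proposition~\ref{prop:conn} and Lemma~\ref{lem:limone} and all probes into $\mathcal I$. Closure under $\oplus$ provides the multiples $k\cdot p$ and $(k+1)\cdot X$ and the upper bounds $x\oplus y$ and $F\oplus M$. Closure under $\omega\cdot$ provides the solution $\omega\cdot p$ of $\mathrm{Lim}_p$ and, with downward closure, the coding elements of Lemma~\ref{lem:count}. The condition $\mathbf 1\in\mathcal I$ is used only to have a witness for $\mathrm{Base}$. It cannot simply be dropped: $\mathcal I=\{0\}$, which is $[0,\mathrm{Id}_1]$, satisfies the other clauses, and the theory of a one-point order is decidable.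
\end{remark}

\begin{thebibliography}{9}

\bibitem{FFT}
Ekaterina B. Fokina, Sy-David Friedman, Asger Tornquist,
\emph{The Effective Theory of Borel Equivalence Relations},
arXiv:0907.0802 (2009).

\bibitem{Mos}
Moschovakis,
\emph{Descriptive Set Theory}.

\end{thebibliography}
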